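\title{Semidualizing modules whose multiplicity differs from that of the ring}

\begin{abstract}
Let $R$ be a Cohen--Macaulay local ring with a dualizing module and let $C$ be a semidualizing $R$-module. We show that the Hilbert--Samuel multiplicities $e_R(J;C)$ and $e_R(J;R)$ need not be equal. The equality fails already for Artinian rings, and in every dimension every positive rational number occurs as the ratio $e_R(J;C)/e_R(J;R)$, simultaneously for all ideals $J$ primary to the maximal ideal. The examples come from a module of finite length and finite projective dimension over the cone $xy=uv$ that has Euler characteristic $-1$ against a plane in the cone. The equality does hold when the localizations of $R$ at its minimal primes are positively graded algebras over fields.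
\end{abstract}

\section{The question and the results}\label{sec:intro}

All rings are commutative and noetherian, and $\operatorname{len}$ denotes length. A finitely generated module $C$ over a ring $R$ is \emph{semidualizing} if
\[
\operatorname{Hom}_R(C,C)\cong R\qquad\text{and}\qquad \operatorname{Ext}^i_R(C,C)=0\quad\text{for all } i\ge 1 .
\]
The ring $R$ is such a module. If $(R,\mathfrak m,k)$ is a Cohen--Macaulay local ring, a \emph{dualizing module} is a semidualizing module $D$ of finite injective dimension, and $R$ is Gorenstein exactly when $R$ itself is dualizing. An Artinian local ring is Cohen--Macaulay, and the injective hull of its residue field is a dualizing module.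

A semidualizing module has only as many endomorphisms as $R$, so one expects it to behave like a module of rank one. Over a ring with nilpotent elements a module need not have a rank, and multiplicity is a natural substitute. Let $R$ be Cohen--Macaulay local of dimension $d$. For an $\mathfrak m$-primary ideal $J$ and a finitely generated module $N$, the \emph{Hilbert--Samuel multiplicity} is
\[
e_R(J;N)=\lim_{n\to\infty}\frac{d!}{n^d}\operatorname{len}_R(N/J^nN).
\]
It is additive on short exact sequences and satisfies the associativity formula
\begin{equation}\label{eq:assoc}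
e_R(J;N)=\sum_{\mathfrak p\in\operatorname{Min}R}\operatorname{len}_{R_\mathfrak p}(N_\mathfrak p)\,e_R(J;R/\mathfrak p);
\end{equation}
all minimal primes appear because they all have dimension $d$ in a Cohen--Macaulay local ring. If $N_\mathfrak p\cong R_\mathfrak p^{\,r}$ for every minimal prime, then $e_R(J;N)=r\,e_R(J;R)$. The expectation that $C$ has rank one thus becomes the following question of Cooper and Sather-Wagstaff \cite{CSW}.

\begin{quote}
\emph{Let $(R,\mathfrak m,k)$ be a Cohen--Macaulay local ring with a dualizing module, and let $C$ be a semidualizing $R$-module. Is $e_R(J;C)=e_R(J;R)$ for every $\mathfrak m$-primary ideal $J$?}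
\end{quote}

This is a question about Artinian rings. If $d=0$, then $J$ is nilpotent and $e_R(J;N)=\operatorname{len}_RN$ for every $J$. In general $C_\mathfrak p$ is semidualizing over the Artinian ring $R_\mathfrak p$ (Lemma~\ref{lem:flat}), so by \eqref{eq:assoc} the equality holds as soon as $\operatorname{len}C_\mathfrak p=\operatorname{len}R_\mathfrak p$ for all minimal primes $\mathfrak p$. The simplest cases, of which the first two are known, point to a positive answer.
\begin{enumerate}
\item Let $C=D$. Then $D_\mathfrak p$ is the injective hull of the residue field of $R_\mathfrak p$, which has the same length as $R_\mathfrak p$.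
\item Let $R$ be generically Gorenstein, for instance reduced. We may assume that $R$ is Artinian and Gorenstein, so that its socle $\operatorname{Hom}_R(k,R)$ is one-dimensional. If $C$ is minimally generated by $\mu$ elements, then $\operatorname{Hom}_R(k,R)\cong\operatorname{Hom}_R(k,\operatorname{Hom}_R(C,C))\cong\operatorname{Hom}_R(C/\mathfrak mC,C)\cong\operatorname{Hom}_R(k,C)^{\mu}$. Hence $\mu=1$, so $C\cong R/I\cong\operatorname{Hom}_R(C,C)\cong R$ for some ideal $I$.
\item Let $R_1=k[z,w]/(z,w)^2$, with dualizing module $D_1=\operatorname{Hom}_k(R_1,k)$, which needs two generators because the socle of $R_1$ is two-dimensional. Over $R=R_1\otimes_kR_1$ the module $C=R_1\otimes_kD_1$ is semidualizing (Lemma~\ref{lem:tensor}). It needs two generators, so it is neither $R$ nor $D=D_1\otimes_kD_1$, which needs four. All three modules have length $9$.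
\end{enumerate}
Nevertheless, the answer is no.

\begin{theorem}\label{thm:A}
For every field $k$ there are an Artinian local $k$-algebra $R$ with residue field $k$ and a semidualizing $R$-module $C$ with $\operatorname{len}_RC\neq\operatorname{len}_RR$. Hence $e_R(J;C)\neq e_R(J;R)$ for every $\mathfrak m$-primary ideal $J$.
\end{theorem}

\begin{theorem}\label{thm:B}
For every field $k$, every $d\ge0$ and every rational number $\rho>0$ there are a Cohen--Macaulay local ring $R$ of dimension $d$ with residue field $k$ and with a dualizing module, and a semidualizing $R$-module $C$, such that $e_R(J;C)=\rho\,e_R(J;R)$ for every $\mathfrak m$-primary ideal $J$.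
\end{theorem}

The third result accounts for examples such as (3).

\begin{theorem}\label{thm:C}
Let $R=\bigoplus_{i\ge0}R_i$ be a finite-dimensional graded algebra over a field $k=R_0$. Then $\dim_kC=\dim_kR$ for every (not necessarily graded) semidualizing $R$-module $C$. Consequently, if $R$ is a Cohen--Macaulay local ring and for each minimal prime $\mathfrak p$ the ring $R_\mathfrak p$ is isomorphic to such a graded algebra over some field, then $e_R(J;C)=e_R(J;R)$ for all semidualizing $C$ and all $\mathfrak m$-primary $J$.
\end{theorem}

The examples are built as follows. Take a Cohen--Macaulay ring $A$ with dualizing module $D$ and an Artinian $A$-algebra $R$ of finite projective dimension over $A$. Under a Tor-vanishing condition, $C=D\otimes_AR$ is semidualizing over $R$. Let $B$ be the local ring at the vertex of the cone $xy=uv$, and let $P$ and $Q$ be the ideals of two planes in the cone, one from each ruling. We choose $A$ so that $A\cong B\oplus P$ and $D\cong B\oplus Q$ as $B$-modules. Then $\operatorname{len}R-\operatorname{len}C$ measures how differently a $B$-module of finite length and finite projective dimension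 sees $P$ and $Q$, and this is an Euler characteristic (Sections~\ref{sec:cone} and~\ref{sec:construction}). A module for which it is nonzero is produced in Section~\ref{sec:module}, and Theorems~\ref{thm:A} and~\ref{thm:B} follow in Section~\ref{sec:AB}. Section~\ref{sec:graded}, on Theorem~\ref{thm:C}, uses only Lemmas~\ref{lem:homothety} and~\ref{lem:flat}.

\section{Base change, depth and Euler characteristics}\label{sec:prelim}

\subsection*{Semidualizing modules under base change}
The \emph{homothety map} $R\to\operatorname{Hom}_R(C,C)$ sends $r$ to multiplication by $r$.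

\begin{lemma}\label{lem:homothety}
If $(R,\mathfrak m)$ is local and $C$ is semidualizing, then the homothety map is an isomorphism. In particular $C$ is faithful.
\end{lemma}

\begin{proof}
Let $f$ be a basis of the free module $\operatorname{Hom}_R(C,C)\cong R$ and write $\operatorname{id}_C=rf$. If $r\in\mathfrak m$, then $C=\mathfrak mC$, so $C=0$ by Nakayama's lemma, which is absurd. So $r$ is a unit and $\operatorname{id}_C$ is a basis.
\end{proof}

\begin{lemma}\label{lem:flat}
If $R\to R'$ is flat and $C$ is semidualizing over $R$, then $C\otimes_RR'$ is semidualizing over $R'$.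
\end{lemma}

\begin{proof}
Computing with a resolution of $C$ by finite free $R$-modules gives $\operatorname{Ext}^i_{R'}(C\otimes_RR',C\otimes_RR')\cong\operatorname{Ext}^i_R(C,C)\otimes_RR'$ for all $i\ge0$.
\end{proof}

\begin{lemma}\label{lem:tensor}
For $i=1,2$ let $R_i$ be a finite-dimensional local $k$-algebra with residue field $k$, and let $C_i$ be a semidualizing $R_i$-module. Then $R=R_1\otimes_kR_2$ is local with residue field $k$, and $C=C_1\otimes_kC_2$ is a semidualizing $R$-module.
\end{lemma}

\begin{proof}
The ideal $\mathfrak m_1\otimes R_2+R_1\otimes\mathfrak m_2$ is nilpotent with quotient $k$. Let $G^{(i)}\to C_i$ be resolutions by finite free modules. By the K\"unneth formula over $k$, the complex $G^{(1)}\otimes_kG^{(2)}$ is a free $R$-resolution of $C$. Each of its terms is a finite sum of finite free modules $G^{(1)}_a\otimes_kG^{(2)}_b$, so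
\[
\operatorname{Hom}_R(G^{(1)}\otimes_kG^{(2)},C)\cong\operatorname{Hom}_{R_1}(G^{(1)},C_1)\otimes_k\operatorname{Hom}_{R_2}(G^{(2)},C_2).
\]
By the K\"unneth formula again, the cohomology is $R_1\otimes_kR_2$ in degree $0$ and zero elsewhere.
\end{proof}

To pass from a ring of dimension three to an Artinian ring we need a base change that is not flat.

\begin{proposition}\label{prop:basechange}
Let $A$ be a local ring, $D$ a semidualizing $A$-module, and $R$ an $A$-algebra that is finitely generated and of finite projective dimension as an $A$-module. If $\operatorname{Tor}_i^A(D,R)=0$ for all $i>0$, then $C=D\otimes_AR$ is a semidualizing $R$-module.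
\end{proposition}

\begin{proof}
We first prove a statement about modules, which can be approached by induction. \emph{Let $Z$ be a finitely generated $A$-module with $\operatorname{pd}_AZ<\infty$ and $\operatorname{Tor}_i^A(D,Z)=0$ for $i>0$. Then the map}
\[
\gamma_Z\colon Z\to\operatorname{Hom}_A(D,D\otimes_AZ),\qquad z\mapsto(\delta\mapsto\delta\otimes z),
\]
\emph{is bijective, and $\operatorname{Ext}^i_A(D,D\otimes_AZ)=0$ for $i\ge1$.}

We induct on $\operatorname{pd}_AZ$. If $Z$ is free, $\gamma_Z$ is a direct sum of homothety maps, and the claim follows from Lemma~\ref{lem:homothety}. Otherwise choose an exact sequence $0\to Z_1\to A^n\to Z\to0$. Then $\operatorname{pd}Z_1<\operatorname{pd}Z$ and $\operatorname{Tor}_i(D,Z_1)\cong\operatorname{Tor}_{i+1}(D,Z)=0$ for $i>0$, so the claim holds for $Z_1$. Since $\operatorname{Tor}_1(D,Z)=0$, the sequence $0\to D\otimes Z_1\to D^n\to D\otimes Z\to0$ is exact. Apply $\operatorname{Hom}_A(D,-)$. As $\operatorname{Ext}^1(D,D\otimes Z_1)=0$, the three Hom modules form a short exact sequence, and $\gamma_Z$ is bijective by the five lemma. For $i\ge1$ the module $\operatorname{Ext}^i(D,D\otimes Z)$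 lies between $\operatorname{Ext}^i(D,D^n)=0$ and $\operatorname{Ext}^{i+1}(D,D\otimes Z_1)=0$.

Now let $G$ be a resolution of $D$ by finite free $A$-modules. The vanishing of Tor says that $G\otimes_AR$ is a free $R$-resolution of $C$. From $\operatorname{Hom}_R(G\otimes_AR,C)=\operatorname{Hom}_A(G,C)$ we get $\operatorname{Ext}^i_R(C,C)\cong\operatorname{Ext}^i_A(D,D\otimes_AR)$ for all $i\geq0$. For $i\ge1$ this is zero, by the case $Z=R$. For $i=0$ multiplication by $r$ corresponds to $\delta\mapsto r(\delta\otimes1)=\delta\otimes r$, so the homothety map of $C$ is the bijection $\gamma_R$.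
\end{proof}

\subsection*{Depth}
Let $B$ be a Cohen--Macaulay local ring of dimension $d$. A finitely generated module $T$ is \emph{maximal Cohen--Macaulay} (MCM) if $\operatorname{depth}T\ge d$, where $\operatorname{depth}0=\infty$. We use four textbook facts.
\begin{enumerate}
\item[(D1)] If $0\to L\to L'\to L''\to0$ is exact, then $\operatorname{depth}L\ge\min\{\operatorname{depth}L',\operatorname{depth}L''+1\}$.
\item[(D2)] A system of parameters $a$ of $B$ is a regular sequence on $B$; in particular the Koszul complex $K(a)$ is a finite free resolution of $B/aB$.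
\item[(D3)] (Acyclicity lemma of Peskine and Szpiro.) Let $0\to L_s\to\dots\to L_0\to0$ be a complex of finitely generated modules with $\operatorname{depth}L_i\ge i$ for all $i$. If every $H_i(L)$ with $i>0$ is zero or has depth $0$, then $H_i(L)=0$ for all $i>0$.
\item[(D4)] (Bruns--Herzog, Theorem 3.3.7.) Let $B$ be Gorenstein and let $A$ be a local $B$-algebra that is a finitely generated MCM $B$-module. Then $A$ is Cohen--Macaulay of dimension $d$, and $\operatorname{Hom}_B(A,B)$ is a dualizing $A$-module.
\end{enumerate}

\subsection*{Euler characteristics}
Let $F$ be a bounded complex of finite free $B$-modules with homology of finite length, and let $T$ be a finitely generated module. For a prime $\mathfrak q\ne\mathfrak m_B$ the complex $F_\mathfrak q$ is a bounded exact complex of free modules, hence split exact, so $(F\otimes T)_\mathfrak q$ is exact. Thus $F\otimes T$ has homology of finite length, and we put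
\[
\chi(F\otimes T)=\sum_i(-1)^i\operatorname{len}H_i(F\otimes T).
\]
By the long exact homology sequence this number is additive in $T$ on short exact sequences and satisfies $\chi(\operatorname{cone}(\psi)\otimes T)=\chi(F\otimes T)-\chi(F'\otimes T)$ for a chain map $\psi\colon F'\to F$. It changes sign when $F$ is shifted by one degree. Call a $B$-module $N$ \emph{admissible} if it has finite length and finite projective dimension. For such $N$, with finite free resolution $F$, put $\chi(N,T)=\chi(F\otimes T)=\sum_i(-1)^i\operatorname{len}\operatorname{Tor}_i^B(N,T)$. In particular $\chi(N,B)=\operatorname{len}N$.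

\begin{lemma}\label{lem:tor}
Let $T$ be an MCM $B$-module.
\begin{enumerate}
\item[(a)] If $F$ is a complex of finite free modules in degrees $0,\dots,d$ with homology of finite length, then $H_i(F\otimes T)=0$ for $i>0$.
\item[(b)] If $N$ is admissible, then $\operatorname{Tor}_i^B(N,T)=0$ for $i>0$, and $\operatorname{len}(N\otimes T)=\chi(N,T)$.
\end{enumerate}
\end{lemma}

\begin{proof}
In (a) the modules $F_i\otimes T$ have depth at least $d\ge i$, and a nonzero homology module has finite length, hence depth $0$; apply (D3). In (b) the Auslander--Buchsbaum formula gives $\operatorname{pd}N\le\operatorname{depth}B=d$, so (a) applies to a minimal free resolution of $N$.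
\end{proof}

\section{The quadric cone}\label{sec:cone}

Fix a field $k$ and let
\[
\Gamma=k[x,y,u,v]/(xy-uv),\qquad B=\Gamma_{(x,y,u,v)},\qquad P=(x,u),\qquad Q=(x,v).
\]
We use the letters $P,Q$ for ideals of $\Gamma$ and of $B$. Since $xy-uv$ is irreducible, $B$ is a three-dimensional hypersurface domain, hence Gorenstein. Its residue field is $k$. Over a local $k$-algebra with residue field $k$ length equals $k$-dimension; all rings below are of this kind, so we omit the ring from the notation for length. The automorphism $\theta$ of $B$ that exchanges $u$ and $v$ and fixes $x,y$ exchanges $P$ and $Q$. The elements $c=(c_1,c_2,c_3)=(u,v,x-y)$ form a system of parameters, because $B/cB\cong k[x]/(x^2)$.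

\begin{lemma}\label{lem:cone}
\begin{enumerate}
\item[(a)] The ideals $P$ and $Q$ are MCM $B$-modules, and $\dim B/P=\dim B/Q=2$.
\item[(b)] $\operatorname{Hom}_B(P,B)\cong Q$ and $\operatorname{Hom}_B(Q,B)\cong P$. In both cases an element $q$ corresponds to the map $t\mapsto qt/x$.
\item[(c)] If $N$ is admissible, then $\chi(N,B/Q)=-\chi(N,B/P)$.
\item[(d)] If $a$ is a system of parameters of $B$ and $T$ is a finitely generated module with $\dim T\le2$, then $\chi(K(a)\otimes T)=0$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The rings $B/P$ and $B/Q$ are localizations of $k[y,v]$ and $k[y,u]$ at the origin, so they have dimension and depth $2$. Apply (D1) to $0\to P\to B\to B/P\to0$ and to the same sequence for $Q$.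

(b) Since $B$ is a domain, every homomorphism $P\to B$ is multiplication by an element of the fraction field. Evaluation at $x$ therefore identifies $\operatorname{Hom}_B(P,B)$ with $(xB:_BP)=(xB:_Bu)$. The ring $B/xB$ is a localization of $k[y,u,v]/(uv)$, in which the annihilator of $u$ is generated by $v$. So $(xB:_Bu)=(x,v)=Q$. Apply $\theta$ for the second isomorphism.

(c) In $B/xB$ we have $(u)\cap(v)=0$, that is, $P\cap Q=xB$. Hence there is an exact sequence
\[
0\to B/xB\to B/P\oplus B/Q\to B/(P+Q)\to0 .
\]
If $z\in\mathfrak m_B$ is regular on a module $L$, additivity on $0\to L\xrightarrow{z}L\to L/zL\to0$ gives $\chi(N,L/zL)=0$. This applies to $B/xB$, and to $B/(P+Q)=(B/P)/v(B/P)$. So $\chi(N,B/P)+\chi(N,B/Q)=0$.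

(d) This is Serre's vanishing of Koszul Euler characteristics; here is a short argument. Completion does not change the homology of $K(a)\otimes T$, which has finite length. The ring $\widehat B$ is a finite module over its subring $O=k[[a_1,a_2,a_3]]$, which is a power series ring because $a$ is a system of parameters. The Koszul complex of $a$ over $O$ resolves $k$, so $H_i(K(a)\otimes\widehat T)=\operatorname{Tor}_i^O(k,\widehat T)$. Thus $\chi(K(a)\otimes T)$ is the alternating sum of the Betti numbers of $\widehat T$ over $O$, which is the rank of $\widehat T$ over $O$. The rank is zero since $\dim\widehat T<\dim O$.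
\end{proof}

Let $\{T,T'\}=\{P,Q\}$ and let $N$ be admissible. Lemma~\ref{lem:tor}(b), additivity on $0\to T\to B\to B/T\to0$ and on the same sequence for $T'$, and Lemma~\ref{lem:cone}(c) give
\begin{equation}\label{eq:lenPQ}
\operatorname{len}(T\otimes_BN)=\operatorname{len}N-\chi(N,B/T),\qquad\operatorname{len}(T'\otimes_BN)=\operatorname{len}N+\chi(N,B/T).
\end{equation}
So an admissible module sees the dual rank one modules $P$ and $Q$ differently exactly when $\chi(N,B/P)\ne0$.

\section{The construction}\label{sec:construction}

We want a ring that contains $T$ as a summand over $B$ while its dualizing module contains $T'$. By (D4) and Lemma~\ref{lem:cone}(b) any local ring structure on $B\oplus T$ will do, and the simplest is the following. For a ring $S$ and an $S$-module $L$, the \emph{trivial extension} $S\ltimes L$ is $S\oplus L$ with the product $(s,l)(s',l')=(ss',sl'+s'l)$. The ideal $L$ has square zero, so if $S$ is local, then $S\ltimes L$ is local with the same residue field.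

\begin{proposition}\label{prop:construction}
Let $\{T,T'\}=\{P,Q\}$, $A=B\ltimes T$ and $D=\operatorname{Hom}_B(A,B)$. Let $S$ be a local $B$-algebra with residue field $k$ that is admissible as a $B$-module, and put
\[
R=A\otimes_BS,\qquad C=D\otimes_AR=D\otimes_BS .
\]
Then $R$ is a finite-dimensional local $k$-algebra with residue field $k$, the $R$-module $C$ is semidualizing, and
\[
\operatorname{len}R=2\operatorname{len}S-\chi(S,B/T),\qquad\operatorname{len}C=2\operatorname{len}S+\chi(S,B/T).
\]
\end{proposition}

\begin{proof}
We have $R=S\ltimes(T\otimes_BS)$, which gives the first assertion. As a $B$-module $A=B\oplus T$ is MCM, so $D$ is a dualizing, in particular semidualizing, $A$-module by (D4); this is where we use that $B$ is Gorenstein. As a $B$-module $D\cong B\oplus T'$ by Lemma~\ref{lem:cone}(b), and this is MCM as well.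

We verify the hypotheses of Proposition~\ref{prop:basechange}. Let $H$ be a finite free resolution of $S$ over $B$. By Lemma~\ref{lem:tor}(b), $\operatorname{Tor}_i^B(A,S)=0$ for $i>0$, so $A\otimes_BH$ is a finite free resolution of $R$ over $A$. Computing with it, for $i>0$,
\[
\operatorname{Tor}_i^A(D,R)=H_i(D\otimes_BH)=\operatorname{Tor}_i^B(D,S)=0,
\]
by Lemma~\ref{lem:tor}(b) applied to $D$. So $C$ is semidualizing. Finally, $R\cong S\oplus(T\otimes_BS)$ and $C\cong S\oplus(T'\otimes_BS)$ as $B$-modules, and the lengths follow from \eqref{eq:lenPQ} with $N=S$.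
\end{proof}

\begin{example}\label{ex:koszul}
Let $T=P$ and $S=B/cB=k[x]/(x^2)$. We compute $P\otimes S$ from a presentation of $P$. If $\alpha x+\beta u=0$, then $\beta\in(xB:u)=(x,v)$. Writing $\beta=\beta_1x+\beta_2v$, using $uv=xy$ and canceling $x$, we get $\alpha=-\beta_1u-\beta_2y$. So the relations between the generators $x,u$ are generated by $(-u,x)$ and $(-y,v)$. Modulo $c$ they become $(0,x)$ and $(-x,0)$, so $P\otimes S\cong k^2$. Since $\theta$ preserves $cB$, also $Q\otimes S\cong k^2$. Thus $R=S\ltimes k^2\cong k[x,z,w]/(x,z,w)^2$ has length $2+\operatorname{len}(P\otimes S)=4$, and $C$ has length $2+\operatorname{len}(Q\otimes S)=4$. The ring counts $P$ and the module counts $Q$, but this $S$ does not tell them apart. By Lemma~\ref{lem:cone}(d) the same is true of $S=B/aB$ for every system of parameters $a$.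
\end{example}

\begin{remark}
Finite projective dimension of $S$ cannot be dropped. Let $T=P$ and $S=k$. An element $t\in P\subset A$ sends $f\in D$ to the homomorphism $(b,t')\mapsto f(0,t)\,b$. By Lemma~\ref{lem:cone}(b), $f(0,t)=qt/x$ for some $q\in Q$, and on generators the pairing $qt/x$ takes the values $x,u,v,y\in\mathfrak m_B$. So $PD\subseteq\mathfrak m_BD$, and the nonzero ideal $P/\mathfrak m_BP$ of $R$ kills $C=D/\mathfrak m_BD$. By Lemma~\ref{lem:homothety}, $C$ is not semidualizing.
\end{remark}

It remains to find an admissible algebra $S$ with $\chi(S,B/P)\ne0$. An admissible \emph{module} $M$ with this property suffices, because a trivial extension of $B/aB$ by $M$ turns it into an algebra.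

\section{A module with Euler characteristic $-1$}\label{sec:module}

\begin{proposition}\label{prop:M}
There is a $B$-module $M$ of finite length and finite projective dimension with $\chi(M,B/P)=-1$.
\end{proposition}

This is also a theorem of Dutta, Hochster and McLaughlin \cite{DHM}. We give an independent proof.

\begin{remark}\label{rem:nograded}
Such a module cannot come from a graded one. Let $M$ be a graded $\Gamma$-module of finite length with a finite graded free resolution whose $j$-th term is $\bigoplus_a\Gamma(-a)^{\beta_{ja}}$, and let $b(t)=\sum(-1)^j\beta_{ja}t^a$. The Hilbert series of $\Gamma$ and $\Gamma/P$ are $(1+t)/(1-t)^3$ and $1/(1-t)^2$. From $H_M(t)(1-t)^3=b(t)(1+t)$ we see that $(1-t)^3$ divides $b(t)$. The alternating sum of the Hilbert series of the modules $\operatorname{Tor}_i^\Gamma(M,\Gamma/P)$ is $b(t)/(1-t)^2$, and it vanishes at $t=1$.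
\end{remark}

We therefore argue indirectly. On a resolution of singularities $V$ of the cone, complexes supported on the exceptional surface are easy to write down, and their Euler characteristics against the plane can be computed on a projective line. The localization sequence of $K$-theory shows which of their classes come from the cone. This yields a complex over $B$, which we then shorten to the resolution of a module.

\subsection*{The resolution of the cone}
Let $Y=\operatorname{Spec}\Gamma$, let $o$ be its vertex and $U=Y\setminus\{o\}$. Let $X=\mathbb P^1\times\mathbb P^1$ with coordinates $(s:t),(\sigma:\tau)$, and let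
\[
p\colon V=\operatorname{Spec}_X\bigoplus_{n\ge0}\mathcal O(n,n)\to X
\]
be the line bundle over $X$ with $p_*\mathcal O_V=\bigoplus_{n\geq0}\mathcal O(n,n)$ and zero section $\iota\colon X\to V$. The sections
\[
x=s\sigma,\qquad y=t\tau,\qquad u=s\tau,\qquad v=t\sigma
\]
of $\mathcal O(1,1)$ satisfy $xy=uv$, so they define a ring map $\Gamma\to H^0(V,\mathcal O_V)$ and a morphism $\pi\colon V\to Y$.

\begin{lemma}\label{lem:pi}
We have $\pi^{-1}(o)=X$ as sets, and $\pi$ restricts to an isomorphism $V\setminus X\to U$.
\end{lemma}

\begin{proof}
Over the chart $s\sigma\ne0$ of $X$ the section $x^n$ generates $\mathcal O(n,n)$, so this part of $V$ is $\operatorname{Spec}k[x,t/s,\tau/\sigma]$, the zero section is $x=0$, and $v=x\cdot t/s$, $u=x\cdot\tau/\sigma$, $y=x\cdot(t/s)(\tau/\sigma)$. All four functions vanish exactly where $x=0$. The open set $\pi^{-1}(D(x))$ lies over this chart and equals $\operatorname{Spec}k[x^{\pm1},t/s,\tau/\sigma]$, while $\Gamma_x=k[x^{\pm1},v,u]$ because $y=uv/x$. The two rings agree. The substitutions $s\leftrightarrow t$ and $\sigma\leftrightarrow\tau$ permute $x,y,u,v$ transitively, so the same holds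 on the other three charts.
\end{proof}

Write $\mathcal O_V(a,b)=p^*\mathcal O(a,b)$. In $p_*\mathcal O_V(a,b)=\bigoplus_{n\ge0}\mathcal O(a+n,b+n)$ the summands with $n\ge1$ form the submodule $p_*\mathcal O_V(a+1,b+1)$. This gives exact sequences
\begin{equation}\label{eq:zero}
0\to\mathcal O_V(a+1,b+1)\to\mathcal O_V(a,b)\to\iota_*\mathcal O_X(a,b)\to0 .
\end{equation}

\subsection*{Localization in $K$-theory}
A complex of $\mathcal O_Z$-modules on a noetherian scheme $Z$ is \emph{perfect} if it is locally quasi-isomorphic to a bounded complex of finite free modules. On an affine scheme a perfect complex is quasi-isomorphic to a bounded complex of finitely generated projective modules. For a closed subset $Z_0\subseteq Z$, let $K_0(Z\text{ on }Z_0)$ be the Grothendieck group of perfect complexes that are acyclic on $Z\setminus Z_0$: it is generated by classes $[E]$, with a relation $[E]=[E']+[E'']$ for each distinguished triangle $E'\to E\to E''\to E'[1]$. Since $[E[1]]=-[E]$ and $[E_1]+[E_2]=[E_1\oplus E_2]$, every element is the class of a single complex. Put $K_0(Z)=K_0(Z\text{ on }Z)$; this is a ring under the derived tensor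 product, and derived pullback is a ring map. The localization theorem of Thomason and Trobaugh \cite[Theorems 5.1 and 7.4]{TT} provides exact sequences
\[
K_1(Z)\to K_1(Z\setminus Z_0)\xrightarrow{\ \partial_Z\ }K_0(Z\text{ on }Z_0)\to K_0(Z)
\]
that are natural for pullback along a morphism $f\colon Z'\to Z$, with $Z'_0=f^{-1}(Z_0)$. We need nothing else about the groups $K_1$.

\begin{lemma}\label{lem:descent}
Let $\xi\in K_0(V\text{ on }X)$ have image zero in $K_0(V)$. Then $\xi=[L\pi^*F]$ for a perfect complex $F$ on $Y$ that is acyclic off $o$.
\end{lemma}

\begin{proof}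
Identify $V\setminus X$ with $U$ by Lemma~\ref{lem:pi}. Naturality then reads $L\pi^*\circ\partial_Y=\partial_V$ on $K_1(U)$. By exactness of the sequence for $V$ we have $\xi=\partial_V(\alpha)$ for some $\alpha\in K_1(U)$. Choose $F$ with $[F]=\partial_Y(\alpha)$.
\end{proof}

\subsection*{The Euler characteristic seen on $V$}
The plane $\operatorname{Spec}\Gamma/P=\operatorname{Spec}k[y,v]$ is given by $x=u=0$, and $x=s\sigma$, $u=s\tau$ have the common factor $s$. So let $L=\{s=0\}\times\mathbb P^1\subset X$ and $W=p^{-1}(L)$, with inclusion $\kappa\colon W\to V$. Trivializing the first factor by $t$ gives $\mathcal O(a,b)|_L\cong\mathcal O_L(b)$ and $W=\operatorname{Spec}_L\bigoplus_{n\ge0}\mathcal O_L(n)$, with $y=\tau$ and $v=\sigma$. As $x$ and $u$ vanish on $W$, the map $\pi\kappa$ factors as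
\[
W\xrightarrow{\ \pi_W\ }\operatorname{Spec}\Gamma/P\subset Y .
\]
For a perfect complex $E$ on $V$ that is acyclic off $X$, put
\[
\varphi(E)=\sum_i(-1)^i\dim_kH^i\big(R\Gamma(W,L\kappa^*E)\big).
\]
The cohomology sheaves of $L\kappa^*E$ are coherent, finitely many are nonzero, and they are supported on the zero section $L$ of $W$, which is proper over $k$. So the sum is finite. It is additive on distinguished triangles and defines a homomorphism $\varphi\colon K_0(V\text{ on }X)\to\mathbb Z$.

\begin{lemma}\label{lem:phi}
\begin{enumerate}
\item[(a)] If $F$ is a bounded complex of finitely generated projective $\Gamma$-modules that is acyclic off $o$, then $\varphi(L\pi^*F)=\chi(F_o\otimes_BB/P)$.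
\item[(b)] $\varphi(\iota_*\mathcal O_X(a,b))=b+1$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Since $W\to L$ is affine, $H^i(W,\mathcal O_W)=\bigoplus_{n\ge0}H^i(\mathbb P^1,\mathcal O(n))$. This is $k[\sigma,\tau]=k[v,y]$ for $i=0$ and zero for $i>0$. Hence $R\pi_{W*}\mathcal O_W$ is the structure sheaf of the plane. Let $G=F\otimes_\Gamma\Gamma/P$. The factorization of $\pi\kappa$ gives $L\kappa^*L\pi^*F\cong L\pi_W^*G$, and the projection formula gives $R\pi_{W*}L\pi_W^*G\cong G\otimes^LR\pi_{W*}\mathcal O_W\cong G$. So $R\Gamma(W,L\kappa^*L\pi^*F)\cong G$. The homology of $G$ is supported at $o$, so it does not change under localization at $o$.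

(b) By \eqref{eq:zero}, $\iota_*\mathcal O_X(a,b)$ is perfect, and $L\kappa^*$ of it is the restriction to $W$ of the complex $\mathcal O_V(a+1,b+1)\to\mathcal O_V(a,b)$. Pushed forward to $L$, this restriction is the inclusion $\bigoplus_{n\ge1}\mathcal O_L(b+n)\subset\bigoplus_{n\ge0}\mathcal O_L(b+n)$, with cokernel $\mathcal O_L(b)$. The Euler characteristic of $\mathcal O(b)$ on $\mathbb P^1$ is $b+1$.
\end{proof}

\subsection*{A class that descends}
We look for a combination $\sum n_{ab}[\iota_*\mathcal O_X(a,b)]$ that vanishes in $K_0(V)$ and has $\sum n_{ab}(b+1)\ne0$. Let $\lambda_1=[\mathcal O(1,0)]$ and $\lambda_2=[\mathcal O(0,1)]$ in $K_0(X)$. By \eqref{eq:zero} the image of the combination in $K_0(V)$ is $p^*$ of $(1-\lambda_1\lambda_2)\sum n_{ab}\lambda_1^a\lambda_2^b$, so we need an element killed by $1-\lambda_1\lambda_2$. The sequence $0\to\mathcal O(-1)\to\mathcal O^2\to\mathcal O(1)\to0$, pulled back from each factor, gives $\lambda_i^{-1}+\lambda_i=2$. With $\eta_i=\lambda_i-1$ this says $\eta_i^2=0$ and $\lambda_i^{-1}=1-\eta_i$. Now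
\[
(\eta_1-\eta_2)(\lambda_1\lambda_2-1)=(\eta_1-\eta_2)(\eta_1+\eta_2+\eta_1\eta_2)=\eta_1^2-\eta_2^2+\eta_1^2\eta_2-\eta_1\eta_2^2=0,
\]
and $\eta_1-\eta_2=\lambda_2^{-1}-\lambda_1^{-1}$. Hence the class
\[
\xi=[\iota_*\mathcal O_X(0,-1)]-[\iota_*\mathcal O_X(-1,0)]\in K_0(V\text{ on }X)
\]
has image zero in $K_0(V)$, while $\varphi(\xi)=0-1=-1$ by Lemma~\ref{lem:phi}(b). By Lemmas~\ref{lem:descent} and~\ref{lem:phi}(a), after localizing at $o$, we obtain a bounded complex $F$ of finite free $B$-modules with homology of finite length and
\begin{equation}\label{eq:complex}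
\chi(F\otimes_BB/P)=-1 .
\end{equation}

\subsection*{From a complex to a module}
We have no control over the length of $F$. If it is at most $3$, the acyclicity lemma makes $F$ a resolution. Otherwise we kill the lowest homology module by attaching Koszul complexes, which are invisible to $\chi(-\otimes B/P)$ by Lemma~\ref{lem:cone}(d).

\begin{lemma}\label{lem:shorten}
Let $F$ be a bounded complex of finite free $B$-modules with homology of finite length. There are an admissible module $M$ and a sign $\epsilon=\pm1$ such that $\chi(M,T)=\epsilon\,\chi(F\otimes T)$ for all finitely generated $T$ with $\dim T\le2$.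
\end{lemma}

\begin{proof}
After a shift, which at most changes the sign, $F$ lives in degrees $0,\dots,e$. We induct on $e$. If $e\le3$, Lemma~\ref{lem:tor}(a) with $T=B$ shows that $F$ is a resolution of $M=H_0(F)$. Let $e\ge4$.

\emph{Null-homotopies.} For $f\in\mathfrak m_B$ the complex $F_f$ is a bounded exact complex of free $B_f$-modules, hence contractible. So the finitely generated module $H_0(\operatorname{Hom}_B(F,F))$ of homotopy classes of chain maps vanishes after inverting $f$, and $f^N\operatorname{id}_F$ is null-homotopic for some $N$. Taking powers of $c_1,c_2,c_3$, we get a system of parameters $a=(a_1,a_2,a_3)$ with $a_i\operatorname{id}_F=\partial h_i+h_i\partial$.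

\emph{Maps from the Koszul complex.} Let $z\in F_0$. We extend the chain map $B\to F$, $1\mapsto z$, successively to $K(a_1)$, $K(a_1,a_2)$ and $K(a)$. Suppose $\psi\colon K'\to F$ is a chain map on $K'=K(a_1,\dots,a_{i-1})$. The complex $K(a_1,\dots,a_i)$ is the cone of multiplication by $a_i$ on $K'$, with terms $K'_n\oplus K'_{n-1}$ and differential $(w,w')\mapsto(\partial w+a_iw',-\partial w')$. Put $\psi'(w,w')=\psi(w)+h_i\psi(w')$. Then
\[
\psi'\partial(w,w')=\partial\psi(w)+(\partial h_i+h_i\partial)\psi(w')-h_i\partial\psi(w')=\partial\psi'(w,w'),
\]
so $\psi'$ is a chain map extending $\psi$. Doing this for elements $z_1,\dots,z_n$ whose classes generate $H_0(F)$, we get a chain map $K(a)^n\to F$ that is surjective on $H_0$.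

\emph{The cone.} Let $F'$ be its cone. The Koszul complexes contribute to degrees $1,\dots,4$, so $F'$ lives in degrees $0,\dots,e$; here $e\ge4$ is used. The long exact sequence shows that $F'$ has homology of finite length and $H_0(F')=0$. If $\dim T\le2$, then $\chi(F'\otimes T)=\chi(F\otimes T)-n\chi(K(a)\otimes T)=\chi(F\otimes T)$ by Lemma~\ref{lem:cone}(d). The differential $F'_1\to F'_0$ is a surjection onto a free module, so it splits and its kernel $Z$ is free. Then $F'$ is the direct sum of the contractible complex $F'_0\xrightarrow{\ =\ }F'_0$ and the complex $0\to F'_e\to\dots\to F'_2\to Z\to0$ in degrees $1,\dots,e$. Shift the latter by one degree and apply the induction hypothesis.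
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:M}]
By \eqref{eq:complex} and Lemma~\ref{lem:shorten} there is an admissible module $M$ with $\chi(M,B/P)=\pm1$. Suppose the sign is $+$. Let $M^\theta$ be $M$ with $B$ acting through $\theta$. It is admissible, and since $\theta$ exchanges $P$ and $Q$, Lemma~\ref{lem:cone}(c) gives $\chi(M^\theta,B/P)=\chi(M,B/Q)=-1$.
\end{proof}

\section{The counterexample and the possible ratios}\label{sec:AB}

Fix $M$ as in Proposition~\ref{prop:M} and let $m=\operatorname{len}M\ge1$. Let $j\ge1$, let $a$ be a system of parameters of $B$ contained in $\operatorname{ann}M$, and put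
\[
S=(B/aB)\ltimes M^j,\qquad\ell=\operatorname{len}B/aB .
\]
This is a local $B$-algebra with residue field $k$. As a $B$-module it is $B/aB\oplus M^j$, which is admissible by (D2). We have $\operatorname{len}S=\ell+jm$, and Lemma~\ref{lem:cone}(c),(d) give $\chi(S,B/P)=-j$ and $\chi(S,B/Q)=j$. Proposition~\ref{prop:construction} yields pairs $(R,C)$ with
\begin{equation}\label{eq:lengths}
\begin{array}{lll}
T=P: & \operatorname{len}R=2(\ell+jm)+j, & \operatorname{len}C=2(\ell+jm)-j;\\[2pt]
T=Q: & \operatorname{len}R=2(\ell+jm)-j, & \operatorname{len}C=2(\ell+jm)+j.
\end{array}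
\end{equation}
Fix also $N\ge1$ with $c_1^N,c_2^N,c_3^N\in\operatorname{ann}M$, which exists because $M$ has finite length.

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Take $a=(c_1^N,c_2^N,c_3^N)$, $j=1$ and $T=P$. Then $\operatorname{len}C=\operatorname{len}R-2$ by \eqref{eq:lengths}, and over an Artinian ring multiplicity is length.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Call $\rho$ \emph{realized} if $\operatorname{len}C=\rho\operatorname{len}R$ for some finite-dimensional local $k$-algebra $R$ with residue field $k$ and some semidualizing $R$-module $C$. The ratios in \eqref{eq:lengths} are close to $1$, since $j$ is small compared with $2jm$. We show that they fill an interval, and then multiply them.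

\emph{Ratios near $1$.} If $z$ is regular on a module $L$, then $z^iL/z^{i+1}L\cong L/zL$, so $\operatorname{len}L/z^nL=n\operatorname{len}L/zL$. Powers and permutations of a system of parameters are again systems of parameters, hence regular sequences by (D2). Applying the formula three times gives $\operatorname{len}B/(c_1^{n_1},c_2^{n_2},c_3^{n_3})=2n_1n_2n_3$. Let $q>2m$ be rational and write $(q-2m)/2=g/h$ with positive integers $g,h$. Take $a=(c_1^N,c_2^N,c_3^{Ng})$ and $j=2N^3h$. Then $\ell=2N^3g$ and $2(\ell+jm)/j=2g/h+2m=q$. By \eqref{eq:lengths}, the number $(q+1)/(q-1)$ is realized with $T=Q$ and its inverse with $T=P$. The map $q\mapsto(q+1)/(q-1)$ is a decreasing involution of $\mathbb Q_{>1}$, so it maps $\mathbb Q_{>2m}$ onto the set of rational numbers in the interval $I=(1,\frac{2m+1}{2m-1})$. Thus all rationals in $I$ and their inverses are realized.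

\emph{All ratios.} By Lemma~\ref{lem:tensor}, a product of realized numbers is realized, since $k$-dimensions multiply. Let $\rho>1$ be rational and choose $n$ with $\rho^{1/n}\in I$. If $r_1,\dots,r_{n-1}$ are rationals close enough to $\rho^{1/n}$, then they and $r_n=\rho/(r_1\cdots r_{n-1})$ lie in the open interval $I$. So $\rho=r_1\cdots r_n$ and $\rho^{-1}=r_1^{-1}\cdots r_n^{-1}$ are realized. The number $1$ is realized by $C=R=k$.

\emph{Dimension $d$.} Let $(R,C)$ realize $\rho$. Put $O=k[[t_1,\dots,t_d]]$, $R'=R[[t_1,\dots,t_d]]=R\otimes_kO$ and $C'=C\otimes_RR'$. The ring $R'$ is local with residue field $k$ and is a finite free module over the regular local ring $O$. By (D4) it is Cohen--Macaulay of dimension $d$ and has a dualizing module. It is flat over $R$, so $C'$ is semidualizing by Lemma~\ref{lem:flat}. Tensoring composition series of $R$ and $C$ with $R'$ gives filtrations of $R'$ and $C'$ with $\operatorname{len}R$ and $\operatorname{len}C$ factors, each isomorphic to $R'/\mathfrak m_RR'=O$. By additivity of multiplicity, for every ideal $J$ primary to the maximal ideal of $R'$,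
\[
e_{R'}(J;C')=\operatorname{len}(C)\,e_{R'}(J;O)=\rho\operatorname{len}(R)\,e_{R'}(J;O)=\rho\,e_{R'}(J;R').\qedhere
\]
\end{proof}

\section{Positively graded algebras}\label{sec:graded}

A free resolution $G$ of $C$ expresses $C$ through copies of $R$, and, because $C$ is semidualizing, the complex $\operatorname{Hom}_R(G,C)$ expresses $R$ through the same numbers of copies of $C$. If the alternating sum $b$ of the Betti numbers made sense, we would get $\dim C=b\dim R$ and $\dim R=b\dim C$, hence $\dim C=\dim R$. The sum is usually infinite. A positive grading on $R$ \emph{and} $C$ turns it into a formal series, and the argument becomes a proof. The difficulty is that $C$ is not given as a graded module.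

Let $R$ and $C$ be as in the first part of Theorem~\ref{thm:C}. Extending scalars to an algebraic closure preserves the hypotheses (Lemma~\ref{lem:flat}) and the dimensions, so we assume that $k$ is algebraically closed. The ring $R$ is local with maximal ideal $\bigoplus_{i>0}R_i$.

\subsection*{Rigidity}
The grading of $R$ is an action of $k^*$ by automorphisms, with $\lambda$ acting on $R_i$ as $\lambda^i$. For $\lambda\in k^*$ let $C^\lambda$ be the vector space $C$ with the action $r*c=\lambda^irc$ for $r\in R_i$. A graded module is isomorphic to all of its twists. For $C$ this follows from $\operatorname{Ext}^1_R(C,C)=0$, which prevents $C$ from moving in the family $C^\lambda$.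

\begin{lemma}\label{lem:rigid}
$C^\lambda\cong C$ for every $\lambda\in k^*$.
\end{lemma}

\begin{proof}
Since $(C^\lambda)^\mu=C^{\lambda\mu}$, the set $\Lambda=\{\lambda:C^\lambda\cong C\}$ is a subgroup of $k^*$. It suffices to show that $\Lambda$ is cofinite: then for any $\mu\in k^*$ the cofinite subsets $\Lambda$ and $\mu\Lambda$ of the infinite set $k^*$ meet, so $\mu\in\Lambda$.

Let $R^{b_2}\to R^{b_1}\to R^{b_0}\to C\to0$ be the beginning of a free resolution, with the basis of $R^{b_0}$ mapping to $g_1,\dots,g_{b_0}\in C$. Applying $\operatorname{Hom}_R(-,C^\lambda)$ gives $k$-linear maps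
\[
C^{b_0}\xrightarrow{\ d_0(\lambda)\ }C^{b_1}\xrightarrow{\ d_1(\lambda)\ }C^{b_2},\qquad d_1(\lambda)d_0(\lambda)=0,\qquad\ker d_0(\lambda)=\operatorname{Hom}_R(C,C^\lambda).
\]
An element $\sum r_i$ of $R$ acts on $C^\lambda$ as $\sum\lambda^ir_i$, so in fixed $k$-bases the matrices are polynomial in $\lambda$. Put $r=\operatorname{rank}d_0(1)$. For all $\lambda$ we have $\operatorname{rank}d_0(\lambda)+\operatorname{rank}d_1(\lambda)\le\dim C^{b_1}$, with equality at $\lambda=1$ because $\operatorname{Ext}^1_R(C,C)=0$. A minor that is nonzero at $1$ has finitely many zeros, so $\operatorname{rank}d_1(\lambda)\ge\operatorname{rank}d_1(1)$, and hence $\operatorname{rank}d_0(\lambda)\le r$, for all but finitely many $\lambda$. The $(r+1)\times(r+1)$ minors of $d_0$ therefore vanish identically, and $\operatorname{rank}d_0(\lambda)\le r$ for all $\lambda$.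

Choose $r$ rows and $r$ columns of $d_0$ whose minor $\Delta$ has $\Delta(1)\ne0$. The vector $g=(g_1,\dots,g_{b_0})\in\ker d_0(1)$ corresponds to $\operatorname{id}_C$. For $\Delta(\lambda)\ne0$ define $f(\lambda)\in C^{b_0}$ by keeping the coordinates of $g$ outside the chosen columns and solving the $r$ chosen equations for the other coordinates. By Cramer's rule the coordinates of $f(\lambda)$ are polynomials in $\lambda$ divided by $\Delta(\lambda)$, and $f(1)=g$ by uniqueness of the solution. The chosen rows span the row space of $d_0(\lambda)$, so $f(\lambda)\in\ker d_0(\lambda)$. The corresponding homomorphism $\phi_\lambda\colon C\to C^\lambda$ sends $\rho g_l$ to $\lambda^i\rho f_l(\lambda)$ for $\rho\in R_i$. The elements $\rho g_l$ with $\rho$ homogeneous span $C$. In a basis chosen among them, $\det\phi_\lambda$ is a rational function of $\lambda$ with value $1$ at $\lambda=1$. So $\phi_\lambda$ is an isomorphism for all but finitely many $\lambda$.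
\end{proof}

\subsection*{Grading the module}
Lemma~\ref{lem:rigid} gives an isomorphism for each $\lambda$ separately, whereas a grading requires isomorphisms that depend multiplicatively on $\lambda$. We collect all of them in an algebraic group and find a one-parameter subgroup in it. The price is a rescaling of degrees.

\begin{lemma}\label{lem:grading}
There are an integer $e\ge1$ and a decomposition $C=\bigoplus_{w\in\mathbb Z}C_w$ into subspaces with $R_iC_w\subseteq C_{w+ei}$.
\end{lemma}

\begin{proof}
Let $\mathbb G_m=k^*$ be the multiplicative group and let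
\[
\mathcal G=\{(\lambda,\phi)\in\mathbb G_m\times GL(C):\ \phi(rc)=\lambda^ir\,\phi(c)\ \text{ for all } i,\ r\in R_i,\ c\in C\}.
\]
The conditions are polynomial and are preserved by products and inverses, so $\mathcal G$ is a linear algebraic group. They say that $\phi$ is an isomorphism $C\to C^\lambda$, so the projection $\operatorname{pr}\colon\mathcal G\to\mathbb G_m$ is surjective by Lemma~\ref{lem:rigid}. The identity component $\mathcal G^\circ$ has finite index in $\mathcal G$. Its image is a closed subgroup of finite index in the connected group $\mathbb G_m$, hence all of it. A surjective homomorphism of connected linear algebraic groups maps maximal tori onto maximal tori \cite[11.14]{Borel}, so a maximal torus $\mathcal T\cong\mathbb G_m^{\,n}$ of $\mathcal G^\circ$ maps onto $\mathbb G_m$. On $\mathcal T$ the map $\operatorname{pr}$ is a monomial $\lambda_1^{e_1}\cdots\lambda_n^{e_n}$ with some $e_l\ne0$. The inclusion of the $l$-th factor, or its inverse, is a homomorphism $\mathbb G_m\to\mathcal G$ of the form $\lambda\mapsto(\lambda^e,\phi_\lambda)$ with $e=|e_l|\ge1$. The representation $\lambda\mapsto\phi_\lambda$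 of $\mathbb G_m$ is the direct sum of its weight spaces $C_w=\{c:\phi_\lambda(c)=\lambda^wc\text{ for all }\lambda\}$. For $r\in R_i$ and $c\in C_w$ we have $\phi_\lambda(rc)=\lambda^{ei}r\phi_\lambda(c)=\lambda^{w+ei}rc$.
\end{proof}

\subsection*{Hilbert series}

\begin{proof}[Proof of Theorem~\ref{thm:C}]
Place $R_i$ in degree $ei$. Then $R$ is still nonnegatively graded with degree zero part $k$, and $C$ is a graded module. For a graded vector space $N$ let $H_N(t)=\sum_n\dim N_n\,t^n$, and let $N(a)_n=N_{a+n}$. Let $G$ be a minimal graded free resolution of $C$, with $G_j=\bigoplus_aR(-a)^{\beta_{ja}}$, and let $a_0$ and $a_1$ be the least and the greatest degree of $C$. The entries of the differentials have positive degree, so $\beta_{ja}=0$ unless $a\ge a_0+j$. This is where positivity of the grading is used. Thus $b(t)=\sum_{j,a}(-1)^j\beta_{ja}t^a$ is a well-defined element of $\mathbb Z((t))$. In each degree $G$ is a bounded complex of finite-dimensional spaces, and taking Euler characteristics gives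
\begin{equation}\label{eq:HC}
H_C(t)=b(t)H_R(t)\qquad\text{in }\mathbb Z((t)).
\end{equation}
The complex $\operatorname{Hom}_R(G,C)$ has terms $\bigoplus_aC(a)^{\beta_{ja}}$. Its part of degree $n$ vanishes for $j>a_1-a_0-n$, because $C_{a+n}=0$ for $a+n>a_1$. So it too is bounded in each degree. Since all higher Ext modules vanish, its only cohomology is $\operatorname{Hom}_R(C,C)$, which is isomorphic to $R$ by the homothety map (Lemma~\ref{lem:homothety}), and this map preserves degrees. As $H_{C(a)}(t)=t^{-a}H_C(t)$, we get
\begin{equation}\label{eq:HR}
H_R(t)=b(t^{-1})H_C(t)\qquad\text{in }\mathbb Z((t^{-1})).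
\end{equation}
The two identities live in different rings, but $t\mapsto t^{-1}$ is a ring isomorphism $\mathbb Z((t))\to\mathbb Z((t^{-1}))$ that turns \eqref{eq:HC} into $H_C(t^{-1})=b(t^{-1})H_R(t^{-1})$. Multiplying \eqref{eq:HR} by $H_R(t^{-1})$ gives
\begin{equation}\label{eq:norm}
H_R(t)H_R(t^{-1})=H_C(t)H_C(t^{-1}).
\end{equation}
Both sides are Laurent polynomials, so we may set $t=1$ and obtain $(\dim R)^2=(\dim C)^2$.

For the second assertion, let $\mathfrak p$ be a minimal prime and let $R_\mathfrak p$ be isomorphic to a finite-dimensional graded algebra over a field $K$ that is its degree zero part. Its residue field is $K$, so length over $R_\mathfrak p$ is $K$-dimension. The first assertion gives $\operatorname{len}C_\mathfrak p=\operatorname{len}R_\mathfrak p$, and we conclude by \eqref{eq:assoc}.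
\end{proof}

\begin{remark}
In example (3) of Section~\ref{sec:intro}, $H_R(t)=(1+2t)^2$ and $H_C(t)=(1+2t)(1+2t^{-1})$, and both sides of \eqref{eq:norm} equal $(1+2t)^2(1+2t^{-1})^2$. So $H_C(t)$ need not be a shift of $H_R(t)$ or of $H_R(t^{-1})$. The hypothesis that $R_0$ is a field cannot be dropped, since the ring of Theorem~\ref{thm:A} may be placed entirely in degree zero. By Theorem~\ref{thm:C}, that ring is not isomorphic to a finite-dimensional nonnegatively graded algebra whose degree zero part is the ground field, in accordance with Remark~\ref{rem:nograded}.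
\end{remark}

\begin{thebibliography}{9}

\bibitem{Borel}
Borel, \emph{Linear Algebraic Groups}.

\bibitem{CSW}
Susan M. Cooper and Sean Sather-Wagstaff, \emph{Multiplicities of semidualizing modules}, arXiv:1001.2632 (2010).

\bibitem{DHM}
Dutta, Hochster and McLaughlin, \emph{Modules of finite projective dimension with negative intersection multiplicities}, Invent. Math. 79 (1985), 253--291.

\bibitem{TT}
Thomason and Trobaugh, \emph{Higher algebraic K-theory of schemes and of derived categories}, Grothendieck Festschrift III.

\end{thebibliography}
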